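# Sharing time fairly and efficiently: two patient agents can, three need not

## 1. Two agents, one calendar

Several people share a resource that only one of them can use at a time: a telescope, a beach house, a seat on a committee. Time comes in slots $1,2,3,\dots$ and each slot goes to exactly one person. We want nobody to prefer another person's schedule to their own, and we want no alternative division that hurts nobody and helps somebody. Early slots are typically worth more than late ones, and slots are indivisible, so if one slot is worth more than everything after it, fairness can be hopeless. We ask whether *patience* cures this.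

**Definition (economy, allocation).** The slots are $T=\{1,2,\dots\}$ and the agents are $1,\dots,n$. An allocation is a partition of $T$ into schedules $(S_1,\dots,S_n)$, where agent $i$ receives $S_i\subseteq T$. Agent $i$ evaluates schedules by a countably additive probability measure $u_i$ on the subsets of $T$. An economy is a tuple $(u_1,\dots,u_n)$. We write $u(t)$ for $u(\{t\})$.

**Definition (envy-free, efficient).** An allocation is envy-free if $u_i(S_i)\ge u_i(S_j)$ for all $i,j$. It is (Pareto) efficient if no allocation $(S_i')$ satisfies $u_i(S_i')\ge u_i(S_i)$ for all $i$, with strict inequality for some $i$. It is weakly efficient if no allocation makes all agents strictly better off. Efficiency implies weak efficiency.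

In an envy-free allocation $u_i(S_i)\ge \frac1n$ for each $i$, because the $n$ numbers $u_i(S_1),\dots,u_i(S_n)$ add up to $1$ and $u_i(S_i)$ is the largest.

**Definition ($k$-Kakeya).** For $k\in[0,\infty)$, a utility function $u$ is $k$-Kakeya if for every $t\in T$
$$u(\{t+1,t+2,\dots\})\ge k\,u(t).$$
The set of such $u$ is $\mathcal U_k$. It shrinks as $k$ grows. We also write $\mathcal U_{\mathrm M}$ for the set of $u$ with $u(t)\ge u(t+1)$ for all $t$.

So the future after each slot is worth at least $k$ times the slot itself. The basic example is geometric discounting, $u(t)=(1-\delta)\delta^{t-1}$ with $\delta\in(0,1)$. The tail after $t$ has value $\delta^t$, so the ratio of tail to slot is $\frac{\delta}{1-\delta}$ for every $t$. Hence $u\in\mathcal U_k$ exactly when $\frac{\delta}{1-\delta}\ge k$, that is, $\delta\ge\frac{k}{k+1}$. For instance $\delta=\frac12$ gives $k=1$ and $\delta=\frac23$ gives $k=2$. All geometric discounters lie in $\mathcal U_{\mathrm M}$.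

Call $k_n\in[0,\infty)$ a *threshold* for $n$ agents if every economy with $n$ agents, all in $\mathcal U_{k_n}$, admits an allocation that is both envy-free and efficient.

**Theorem 1.** For $n=1$, $k_1=0$ is a threshold. For $n=2$, $k_2=1$ is a threshold, and no $k<1$ is, even for geometric discounters.

For $n=1$ the only allocation is $S_1=T$, and there is nothing to prove. For two agents we use cut-and-choose, and the first thing we need is an exact cut.

**Lemma 1.** If $u\in\mathcal U_1$, there is $S\subseteq T$ with $u(S)=\frac12$.

*Proof.* Go through $t=1,2,3,\dots$ and put $t$ into $S$ if and only if the value $\sigma_t$ collected before $t$ satisfies $\sigma_t+u(t)\le\frac12$. Let $s=u(S)$. All partial sums are at most $\frac12$, so $s\le\frac12$. Suppose $s<\frac12$.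

If $t$ was rejected, then $u(t)>\frac12-\sigma_t\ge\frac12-s>0$. Since the values $u(t)$ sum to $1$, only finitely many slots were rejected. At least one was, since otherwise $s=1$. Let $t$ be the last rejected slot. Every later slot was accepted, so
$$s=\sigma_t+u(\{t+1,t+2,\dots\})\ge\sigma_t+u(t)>\tfrac12,$$
where the first inequality is the $1$-Kakeya condition. This contradicts $s\le\frac12$. $\square$

**Proof that $k_2=1$ is a threshold.** Let $u_1,u_2\in\mathcal U_1$, and let $\mathcal A$ be the set of allocations with $u_1(S_1)\ge\frac12$ and $u_2(S_2)\ge\frac12$.

*$\mathcal A$ is nonempty.* Take $S$ with $u_1(S)=\frac12$ and give agent 2 whichever of $S$, $T\setminus S$ it values more. That piece is worth at least $\frac12$ to agent 2, and both pieces are worth $\frac12$ to agent 1.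

*A best element exists.* An allocation is a point of $\{1,2\}^T$, which is compact in the product topology. The map $(S_1,S_2)\mapsto u_i(S_i)=\sum_t u_i(t)\,1[t\in S_i]$ is a series of continuous functions that converges uniformly (its terms are bounded by $u_i(t)$, and these are summable), so it is continuous. Hence $\mathcal A$ is closed, therefore compact, and $u_1(S_1)+u_2(S_2)$ attains its maximum on $\mathcal A$.

*The maximizer is efficient.* An allocation that dominates it still gives each agent at least $\frac12$, so it lies in $\mathcal A$, and it has a strictly larger sum. This is impossible.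

*The maximizer is envy-free.* For $j\ne i$, $u_i(S_i)\ge\frac12\ge1-u_i(S_i)=u_i(S_j)$.

**Proof that no $k<1$ is a threshold.** Given $k<1$, choose $\delta\in(0,\frac12)$ with $\frac{\delta}{1-\delta}\in[k,1)$ and let both agents have $u(t)=(1-\delta)\delta^{t-1}$, which is in $\mathcal U_k\cap\mathcal U_{\mathrm M}$. Envy-freeness forces $u(S_1)=u(S_2)=\frac12$. But whoever receives slot $1$ has utility at least $1-\delta>\frac12$. This proves Theorem 1. $\blacksquare$

What changes when $n\ge3$?

## 2. With three agents, a Pareto improvement can create envy

The question is posed in Florian Brandl and Andrew Mackenzie, "Patience ensures fairness", arXiv:2311.06092 (2023): does a threshold $k_n$ exist for each $n$? There is reason for hope. It is known that for each $n$ there is a finite $\mathsf p(n)$ such that an envy-free allocation exists whenever all $u_i$ lie in $\mathcal U_{\mathsf p(n)}\cap\mathcal U_{\mathrm M}$. So patience does secure fairness.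

The sensible first move is to copy Section 1: when the set of envy-free allocations is nonempty it is compact (it is defined by weak inequalities between continuous functions), so maximize the sum of utilities on it. The existence of a maximizer is fine. The step that stops working is "a dominating allocation lies again in the set". For two agents, envy-freeness means $u_i(S_i)\ge\frac12$, a condition on one's own schedule only, so it survives every Pareto improvement. For three agents it also involves the schedules of the others.

Here is a small instance (with no patience assumed). Agents 1 and 2 value slots $1,\dots,5$ at $\frac{3}{10},\frac{3}{10},\frac{2}{10},\frac1{10},\frac1{10}$; agent 3 values slots $3,4,5$ at $\frac13$ each. The allocation $S_1=\{1,4\}$, $S_2=\{2,5\}$, $S_3=\{3\}$ (slots from $6$ on are worthless and may go anywhere) is envy-free: agents 1 and 2 see values $\frac4{10},\frac4{10},\frac2{10}$, and agent 3 sees $\frac13,\frac13,\frac13$. If agents 1 and 3 swap slots $4$ and $3$, agent 3 is indifferent and agent 1 rises to $\frac5{10}$. This is a Pareto improvement, and now agent 2, still at $\frac4{10}$, envies agent 1.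

The culprit is a pair of *twins*, agents with the same utility function $u$. Envy-freeness forces $u(S_1)=u(S_2)$ exactly. Any trade that helps one twin and leaves the other's schedule alone destroys this equality. The obstruction turns out to be fatal.

**Theorem 2.** Let $n\ge3$ and $k\in[0,\infty)$. There is an (explicit) economy with $n$ agents, all in $\mathcal U_k\cap\mathcal U_{\mathrm M}$, with no envy-free and Pareto efficient allocation.

**Theorem 3.** Let $n\ge3$ and $\beta\in(0,1)$. There are $\gamma_0<1$ and a Lebesgue-null set $\mathcal N\subset(0,\beta]$ such that for all $\delta\in(0,\beta]\setminus\mathcal N$ and $\gamma\in[\gamma_0,1)$ the following holds. The economy in which $n-1$ agents discount geometrically with factor $\delta$ and one agent with factor $\gamma$ has no envy-free allocation that is even weakly efficient. Consequently, for every $k$ there are such economies in $\mathcal U_k\cap\mathcal U_{\mathrm M}$ consisting only of geometric discounters.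

Together with Theorem 1 this answers the question: a threshold exists if and only if $n\le2$. When $k\ge\mathsf p(n)$, the economies with all utilities in $\mathcal U_k\cap\mathcal U_{\mathrm M}$ do have envy-free allocations by the result recalled above, so there the failure is due to efficiency.

Two cases by hand show which economies to look at.

*All agents identical.* Then $\sum_i u(S_i)=1$ for every allocation, so every allocation is efficient. Efficiency has no force unless somebody differs. We will take $n-1$ copies of one agent and a single different, more patient agent $n$.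

*Three agents, twins with $\delta=\frac12$.* Here $u(t)=2^{-t}$. Envy-freeness gives $u(S_1)=u(S_2)\ge\frac13$. Let $m=\min(S_1\cup S_2)$, say $m\in S_1$. Then $u(S_2)\le\sum_{t>m}2^{-t}=2^{-m}\le u(S_1)$, and equality holds only if $S_1=\{m\}$ and $S_2=\{m+1,m+2,\dots\}$. Then $S_3=\{1,\dots,m-1\}$. If $m\ge2$, then $u(S_3)\ge\frac12>2^{-m}=u(S_1)$ and agent 1 envies agent 3. If $m=1$, then $S_3=\emptyset$, although agent 3 needs value at least $\frac13$. So no envy-free allocation exists at all. Since $\delta=\frac12$ only gives $k=1$, this does not answer the question, but it shows a mechanism: *the equation $u(S_1)=u(S_2)$ alone forced the twins to own all late slots.* An efficient allocation should do the opposite and give late slots to the patient agent.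

## 3. The twin equation and an arithmetic gap

Suppose agents 1 and 2 both have $u(t)=(1-\delta)\delta^{t-1}$ and $(S_i)$ is envy-free. Each twin weakly prefers its own schedule to the other's, so $u(S_1)=u(S_2)$, and both are at least $\frac1n>0$. Put
$$\varepsilon_t=1_{S_1}(t)-1_{S_2}(t)\in\{-1,0,1\}.$$
Since $S_1$ and $S_2$ are disjoint and nonempty, $\varepsilon\not\equiv0$, and dividing $u(S_1)-u(S_2)=0$ by $1-\delta$ we get
$$\sum_{t\ge1}\varepsilon_t\,\delta^{t-1}=0,\qquad \varepsilon_t=0\ \text{ whenever } t\in S_n.\tag{1}$$

The plan is now as follows. *Efficiency* should give nearly all late slots to the patient agent $n$, so that $\varepsilon$ has very few nonzero terms far out. *Arithmetic* of $\delta$ should then forbid (1). For rational $\delta$ of the form $\frac{q}{q+1}$ the arithmetic is this.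

**Lemma 2.** Let $q\ge1$ be an integer, $\delta=\frac q{q+1}$ and $C=\log(q+1)\big/\log\frac{q+1}q$. Let $\varepsilon_t\in\{-1,0,1\}$, and suppose $\varepsilon_1,\dots,\varepsilon_L$ are not all zero.

(a) $\Big|\sum_{t\le L}\varepsilon_t\delta^{t-1}\Big|\ge(q+1)^{-(L-1)}$.

(b) If $\sum_{t\ge1}\varepsilon_t\delta^{t-1}=0$ and $\varepsilon_t=0$ for $L<t\le M$, where $M\ge L$, then $M\le CL$.

*Proof.* (a) Let $A$ be the sum. It is an integer multiple of $(q+1)^{-(L-1)}$, so we only need $A\ne0$. Let $t_2\le L$ be the largest index with $\varepsilon_{t_2}\ne0$. If $A=0$, multiply by $(q+1)^{t_2-1}$: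
$$\sum_{t\le t_2}\varepsilon_t\,q^{t-1}(q+1)^{t_2-t}=0.$$
Modulo $q+1$ all terms with $t<t_2$ vanish, and $q\equiv-1$, so $0\equiv\varepsilon_{t_2}q^{t_2-1}\equiv\pm1\pmod{q+1}$. This is impossible because $q+1\ge2$.

(b) By hypothesis $A=-\sum_{t>M}\varepsilon_t\delta^{t-1}$, so $|A|\le\frac{\delta^M}{1-\delta}=(q+1)\delta^M$. With (a), $(q+1)^{-(L-1)}\le(q+1)\delta^M$, that is, $(q+1)^{-L}\le\big(\frac q{q+1}\big)^M$. Taking logarithms gives $M\log\frac{q+1}q\le L\log(q+1)$. $\square$

For example, let $q=2$, $\delta=\frac23$, so $C\approx2.71$. The start $1-\frac23-\frac49=-\frac19$ attains the bound $3^{-2}$ of (a) with $L=3$. It can be completed to a vanishing series with no terms in slots $4,\dots,M$ only if $M\le3C\approx8.1$, that is, $M\le8$.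

So a contradiction follows if the twins own nothing on some stretch $(L,M]$ with $M>CL$. The stretch must be long *relative to where it starts*.

**A first choice of agent $n$, and where it stops.** Let agent $n$ be geometric with factor $\gamma$ close to $1$. If agent $n$ owns a slot $t$ and one twin owns two slots a moderate distance later, both like to exchange: for the impatient twin the two later slots are worth less than $t$, and for agent $n$ they are worth more. So in an efficient allocation the impatient agents own only a bounded number of slots in a window after each slot of agent $n$ (Section 5 does this precisely). But the window has a bounded length $W$, because at a distance $d$ with $\gamma^d<\frac12$ two later slots no longer compensate agent $n$. The window condition allows, for instance, one slot of the impatient agents every $W$ slots, and then the free stretches satisfy $M-L\le W$. For $q\ge2$ we have $C>1$, and as soon as $(C-1)L\ge W$ such a stretch satisfies $M\le L+W\le CL$. Lemma 2 gives no contradiction.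

There are two ways past this point. One changes agent $n$, so that efficiency produces stretches growing geometrically; this is Section 4. The other keeps agent $n$ geometric and replaces the arithmetic of a rational $\delta$ by a measure estimate valid for almost every $\delta$; this is Section 5.

## 4. Blocks of length $K^j$: proof of Theorem 2

We need an agent $n$ who is willing to exchange one slot for a *fixed* number of slots located *anywhere* in a far longer stretch of the future. A utility that is constant on long blocks does this.

**Step 1: the economy.** Fix $n\ge3$ and $k$. Let $q\ge\max(k,1)$ be an integer and $\delta=\frac q{q+1}$. Agents $1,\dots,n-1$ all have $u(t)=(1-\delta)\delta^{t-1}$. Since $\frac\delta{1-\delta}=q\ge k$, we have $u\in\mathcal U_k\cap\mathcal U_{\mathrm M}$.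

Fix an integer $a\ge1$ with $\delta^a<1-\delta$. Then, for every $t$,
$$u(\{t+a,t+a+1,\dots\})=\delta^{t+a-1}<(1-\delta)\delta^{t-1}=u(t).\tag{2}$$
So each of these agents would give up *any* set of slots from $t+a$ on in return for $t$.

With $C$ as in Lemma 2, choose an integer $K$ with
$$K>\max(k,\,C+1)\qquad\text{and}\qquad K^2>c:=(n-1)(a+2K).$$
Such $K$ exist because $c$ is linear in $K$. Let $M_0=0$, $M_j=K+K^2+\dots+K^j$, and $B_j=\{M_{j-1}+1,\dots,M_j\}$ for $j\ge1$, so that $|B_j|=K^j$ and the blocks partition $T$. Agent $n$ has
$$v(t)=v_j:=2^{-j}K^{-j}\qquad(t\in B_j).$$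
Then $v(B_j)=2^{-j}$, so $v$ is a probability measure, and $v$ is non-increasing. For $t\in B_j$ the tail after $t$ contains all later blocks, so its value is at least $\sum_{i>j}2^{-i}=2^{-j}=K^jv_j\ge k\,v(t)$. Hence $v\in\mathcal U_k\cap\mathcal U_{\mathrm M}$. The exchange rate between neighboring blocks is constant:
$$v_j=2K\,v_{j+1}.\tag{3}$$

For a feel of the sizes take $n=3$, $k=q=2$. Then $\delta=\frac23$; $a=3$ works, since $\frac8{27}<\frac13$; and $K=6$ works, since $6>C+1\approx3.71$ and $36>c=2(3+12)=30$. The blocks have lengths $6,36,216,\dots$ and $v_j=12^{-j}$.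

From now on suppose, for contradiction, that $(S_i)$ is envy-free and Pareto efficient, and let $D=S_1\cup\dots\cup S_{n-1}=T\setminus S_n$. Envy-freeness gives $v(S_n)\ge\frac1n$, so $S_n\neq\emptyset$.

**Step 2: within a block, the slots of $D$ come first.** This locates $D$ inside each block. *Claim: if $t\in S_n$ and $s\in D$ lie in the same block, then $s<t$.* Suppose $t<s$ and $s\in S_i$ with $i<n$. Let $i$ and $n$ exchange $s$ and $t$. Agent $n$ is indifferent because $v(s)=v(t)$, agent $i$ gains $u(t)-u(s)>0$, and nobody else is affected. This contradicts efficiency. So $D\cap B_j$ is an initial segment of $B_j$ (possibly empty) for every $j$.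

**Step 3: if $S_n$ meets $B_j$, then $|D\cap B_{j+1}|\le c$.** This bounds $D$ in the next block by a constant, although the block has length $K^{j+1}$. Let $t\in S_n\cap B_j$ and suppose $|D\cap B_{j+1}|>c=(n-1)(a+2K)$. By the pigeonhole principle some $i<n$ owns more than $a+2K$ slots of $B_{j+1}$. All of them exceed $t$, and at most $a-1$ of them are smaller than $t+a$. So there is a set $Z\subseteq S_i\cap B_{j+1}\cap[t+a,\infty)$ with $|Z|=2K$. Let $i$ and $n$ exchange $Z$ and $\{t\}$. Agent $n$ changes by $2Kv_{j+1}-v_j=0$, by (3). Agent $i$ changes by $u(t)-u(Z)>0$, by (2). The other agents keep their schedules. This contradicts efficiency.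

**Step 4: late blocks have long stretches without $D$.** Let $S_n$ meet $B_{j_0}$. If $S_n$ meets $B_j$, then $|D\cap B_{j+1}|\le c<K^2\le|B_{j+1}|$, so $S_n$ meets $B_{j+1}$. By induction $S_n$ meets $B_j$ for all $j\ge j_0$. Now Steps 2 and 3 together give, for all $j>j_0$,
$$D\cap B_j\subseteq\{M_{j-1}+1,\dots,M_{j-1}+c\}.\tag{4}$$

**Step 5: contradiction with the twin equation.** Since $n\ge3$, agents 1 and 2 are twins with utility $u$, so (1) holds, with $\varepsilon\not\equiv0$ and $\varepsilon$ vanishing off $D$. For $j>j_0$ put $L_j=M_{j-1}+c$. Since $j\ge2$ we have $c<K^2\le K^j$, so $L_j<M_j$. By (4), $\varepsilon_t=0$ for $L_j<t\le M_j$. Take $j$ so large that some $t\le L_j$ has $\varepsilon_t\ne0$. Then Lemma 2(b) applies with $L=L_j$ and $M=M_j$ and yields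
$$M_j\le C\,(M_{j-1}+c).$$
Now $M_j\ge K^j$ and $M_{j-1}=\frac{K^j-K}{K-1}\le\frac{K^j}{K-1}$, so for all large $j$
$$K^j\le C\Big(\frac{K^j}{K-1}+c\Big).$$
Dividing by $K^j$ and letting $j\to\infty$ gives $1\le\frac C{K-1}$, contradicting $K>C+1$. This proves Theorem 2. $\blacksquare$

## 5. Only geometric discounters, for almost every $\delta$: proof of Theorem 3

Now agent $n$ is geometric, and efficiency only yields the window condition: far out, at most $c$ slots of $D$ in each window of length $W$. We have one new freedom, the choice of $\delta$. Each fixed series $\sum e_t\delta^t$ with bounded coefficients, not all zero, has at most countably many zeros in $(0,1)$, but there are uncountably many series satisfying the window condition. So we truncate. The number of truncations grows like a small exponential, because the series are sparse. Each truncated polynomial must be tiny at $\delta$, and we need that this happens only on a set of $\delta$ that is small *at a rate not depending on the degree*. A bound of the type $\eta^{1/\deg P}$ would be useless: with $\eta=\beta^L/(1-\beta)$ and degree $L$ it tends to $\beta$ and does not decay. What saves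 us is that a polynomial with coefficients in $\{-1,0,1\}$ has a bounded number of zeros in a disk of radius less than $1$, whatever its degree.

We use two textbook facts.

**Jensen's formula.** Let $P$ be holomorphic in a neighborhood of $|z|\le R$, with $P(0)\neq0$, and let $z_1,\dots,z_m$ be its zeros in $|z|<R$, with multiplicity. Then
$$\log|P(0)|+\sum_{i=1}^m\log\frac R{|z_i|}=\frac1{2\pi}\int_0^{2\pi}\log|P(Re^{i\theta})|\,d\theta.$$

**Harnack's inequality.** If $h\ge0$ is harmonic in $|z|<r$, then $h(z)\le\frac{r+|z|}{r-|z|}\,h(0)$.

Fix $n\ge3$ and $\beta\in(0,1)$, and let $c=(n-1)^2$ (this replaces the $c$ of Section 4).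

**Step 1: such polynomials are rarely small, uniformly in the degree.** *Claim: there are $\mu\ge1$ and $c_1\in(0,1]$, depending only on $\beta$, such that every polynomial $P$ with coefficients in $\{-1,0,1\}$ and $P(0)=\pm1$ satisfies, for $0<\eta\le c_1$,*
$$\big|\{x\in(0,\beta]:|P(x)|<\eta\}\big|\le4\mu\,(\eta/c_1)^{1/\mu}.\tag{5}$$

*Counting zeros.* Let $r=\frac{1+\beta}2$ and $R=\frac{1+r}2$, so $\beta<r<R<1$. Comparing with the geometric series, $|P(z)|\le\frac1{1-|z|}$ for $|z|<1$. Let $z_1,\dots,z_\nu$ be the zeros of $P$ in $|z|<r$, with multiplicity. In Jensen's formula $\log|P(0)|=0$, every zero in $|z|<R$ contributes a positive term, and each of $z_1,\dots,z_\nu$ contributes at least $\log\frac Rr$. Hence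
$$\nu\log\frac Rr\le\log\max_{|z|=R}|P|\le\log\frac1{1-R}.$$
So $\nu\le\mu:=\max\big(1,\ \log\frac1{1-R}\big/\log\frac Rr\big)$, which depends only on $\beta$.

*Dividing out the zeros.* Let
$$b_i(z)=\frac{r(z-z_i)}{r^2-\bar z_iz},\qquad B=\prod_{i=1}^\nu b_i,\qquad g=P/B.$$
Since $|z_i|<r$, the denominators do not vanish on $|z|\le r$. On $|z|=r$ we have $|r^2-\bar z_iz|=|z\bar z-\bar z_iz|=r|z-z_i|$, so $|b_i|=1$ there, and $|b_i|\le1$ inside by the maximum principle. The zeros of $B$ are exactly $z_1,\dots,z_\nu$ with multiplicity, so $g$ (with removable singularities removed) is holomorphic in a neighborhood of $|z|\le r$ and has no zeros in $|z|<r$. On $|z|=r$, $|g|=|P|\le\frac1{1-r}$, so $|g|\le\frac1{1-r}$ on $|z|\le r$ by the maximum principle. Also $0<|B(0)|\le1$, since no $z_i$ is $0$, so $|g(0)|=1/|B(0)|\ge1$.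

*Lower bound for $g$.* The function $h=\log\frac1{1-r}-\log|g|$ is harmonic and nonnegative in $|z|<r$, with $h(0)\le\log\frac1{1-r}$. For $0\le x\le\beta$ Harnack's inequality gives $h(x)\le\frac{r+\beta}{r-\beta}\log\frac1{1-r}$. Hence
$$\log|g(x)|\ge\Big(1-\frac{r+\beta}{r-\beta}\Big)\log\frac1{1-r}=-\frac{2\beta}{r-\beta}\log\frac1{1-r},$$
that is, $|g(x)|\ge c_1:=(1-r)^{2\beta/(r-\beta)}\in(0,1]$.

*Lower bound for $P$.* For $x\in(0,\beta]$ we have $|r^2-\bar z_ix|\le2r^2$, so $|b_i(x)|\ge\frac{r|x-z_i|}{2r^2}\ge\frac{|x-z_i|}2$, using $r<1$. Therefore
$$|P(x)|\ge c_1\prod_{i=1}^\nu\frac{|x-z_i|}2\qquad(0<x\le\beta).$$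

*Conclusion of the claim.* Suppose $|P(x)|<\eta\le c_1$. Then the product is less than $\eta/c_1\le1$, so it is not empty, $\nu\ge1$, and some factor is less than $(\eta/c_1)^{1/\nu}\le(\eta/c_1)^{1/\mu}$. So $|x-z_i|<2(\eta/c_1)^{1/\mu}$ for some $i$. For each $i$ the real $x$ with this property lie in an interval of length at most $4(\eta/c_1)^{1/\mu}$, and there are at most $\mu$ indices $i$. This is (5).

**Step 2: the null set.** This step defines $\mathcal N$ as the set of $\delta$ at which a sparse series can vanish. Fix $W\in\mathbb N$ with
$$(2W+1)^c\,\beta^{W/\mu}<1,\tag{6}$$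
which is possible because the first factor grows polynomially and the second decays exponentially.

**Definition (sparse).** A sequence $e\in\{-1,0,1\}^{\{0,1,2,\dots\}}$ is sparse if there is an integer $y_0\ge0$ such that for every $y\ge y_0$ at most $c$ of $e_{y+1},\dots,e_{y+W}$ are nonzero.

For example, any $e$ with only finitely many nonzero entries is sparse. Since $W>c$ (shown next), the constant sequence $1$ is not. To see that $W>c$, note that the claim in Step 1 remains true if $\mu$ is kept and $W$ is enlarged, and that (6) holds for all large $W$; so we may and do choose $W>c$.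

Let $\mathcal N$ be the set of $\delta\in(0,\beta]$ for which some sparse $e\not\equiv0$ satisfies $\sum_{t\ge0}e_t\delta^t=0$. *Claim: $\mathcal N$ is Lebesgue-null.*

*Reduction to countably many cases.* If $m$ is the first index with $e_m\neq0$, divide the series by $\delta^m$. The shifted sequence $(e_{t+m})_{t\ge0}$ is again sparse (with $\max(y_0-m,0)$ in place of $y_0$), and its series vanishes at the same $\delta$. So we may assume $e_0=\pm1$. There are countably many pairs consisting of $y_0$ and a prefix $(e_0,\dots,e_{y_0})$ with $e_0=\pm1$. It suffices to show that for each pair the corresponding set of $\delta$ is null. Fix a pair.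

*Counting truncations.* For $\ell\ge1$ let $L=y_0+\ell W$. The indices $y_0+1,\dots,L$ split into $\ell$ consecutive windows of length $W$, and each carries at most $c$ nonzero entries. A window admits at most $(2W+1)^c$ such patterns: each pattern can be described by a list of $c$ items, where an item is either "nothing" or a position together with a sign, and there are $2W+1$ possible items. So the sparse continuations with this $y_0$ and prefix have at most $(2W+1)^{c\ell}$ truncations $(e_0,\dots,e_L)$.

*Each truncation is tiny at $\delta$.* If the full series vanishes at $\delta\le\beta$, then $P(x)=\sum_{t\le L}e_tx^t$ satisfies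
$$|P(\delta)|=\Big|\sum_{t>L}e_t\delta^t\Big|\le\frac{\beta^{L+1}}{1-\beta}<\eta_\ell:=\frac{\beta^L}{1-\beta}.$$

*Summing up.* For large $\ell$ we have $\eta_\ell\le c_1$, and since $P(0)=e_0=\pm1$, (5) applies to each of the truncations. The set of $\delta$ belonging to our pair has outer measure at most
$$(2W+1)^{c\ell}\cdot4\mu\Big(\frac{\beta^{y_0+\ell W}}{(1-\beta)c_1}\Big)^{1/\mu}=\text{const}\cdot\big[(2W+1)^c\beta^{W/\mu}\big]^\ell,$$
with a constant independent of $\ell$. By (6) this tends to $0$ as $\ell\to\infty$. So the set is null, and $\mathcal N$ is a countable union of null sets.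

**Step 3: parameters and the trade.** This step turns weak efficiency into a bound on $D$ after each slot of agent $n$. Choose an integer $a\ge1$ with $n\beta^a<1$, and put
$$G=a+c,\qquad b=a+G+W,\qquad\gamma_0=2^{-1/(2b)}.$$
These depend only on $n$ and $\beta$, and $\gamma^b\ge2^{-1/2}>\frac12$ for $\gamma\in[\gamma_0,1)$. Let $\delta\in(0,\beta]\setminus\mathcal N$ and $\gamma\in[\gamma_0,1)$. Agents $1,\dots,n-1$ have $u(t)=(1-\delta)\delta^{t-1}$ and agent $n$ has $v(t)=(1-\gamma)\gamma^{t-1}$. Suppose, for contradiction, that $(S_i)$ is envy-free and weakly efficient, and let $D=T\setminus S_n$. Again $v(S_n)\ge\frac1n$, so $S_n\ne\emptyset$.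

*Claim: if $t\in S_n$, then $|D\cap[t+a,t+b]|\le c$.* Otherwise $D$ has more than $(n-1)^2$ slots there, shared by $n-1$ agents, so some $i<n$ owns at least $n$ slots $s_1<\dots<s_n$ in $[t+a,t+b]$. To contradict *weak* efficiency, everybody must gain strictly, so agent $i$ also pays the bystanders. Let $i$ give $s_1,s_2$ to agent $n$, give one of $s_3,\dots,s_n$ to each of the $n-2$ agents other than $i$ and $n$, and receive $t$ from agent $n$.

- Agent $i$ strictly gains: $\sum_lu(s_l)\le n\delta^au(t)\le n\beta^au(t)<u(t)$.
- Agent $n$ strictly gains: $v(s_1)+v(s_2)\ge2\gamma^bv(t)>v(t)$.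
- Each other agent strictly gains, since it receives an additional slot of positive value.

This contradicts weak efficiency and proves the claim.

**Step 4: from slots of agent $n$ to all windows.** The claim of Step 3 controls only windows placed after a slot of $S_n$. We show that such slots occur with bounded gaps, so that every late window is covered.

Let $t_0=\min S_n$. Given $t_j\in S_n$, the interval $[t_j+a,t_j+a+c]$ has $c+1$ slots and lies in $[t_j+a,t_j+b]$, because $b\ge a+c$. At most $c$ of its slots are in $D$, so it contains some $t_{j+1}\in S_n$. In this way we get $t_0,t_1,t_2,\dots$ in $S_n$ with $t_j<t_{j+1}\le t_j+G$.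

Now let $y+1\ge t_0+a$. Choose $j$ with $t_j+a\le y+1<t_{j+1}+a\le t_j+a+G$. Then $y+W<t_j+a+G+W=t_j+b$, so $[y+1,y+W]\subseteq[t_j+a,t_j+b]$, and Step 3 gives
$$|D\cap[y+1,y+W]|\le c\qquad\text{whenever } y+1\ge t_0+a.\tag{7}$$

**Step 5: contradiction with the choice of $\delta$.** Since $n\ge3$, agents 1 and 2 are twins, and (1) holds. Put $e_t=\varepsilon_{t+1}$ for $t\ge0$. Then $e\not\equiv0$ and $\sum_{t\ge0}e_t\delta^t=0$. The entries $e_{y+1},\dots,e_{y+W}$ belong to the slots $y+2,\dots,y+W+1$, and $e$ can be nonzero only at slots of $D$. By (7) at most $c$ of these entries are nonzero as soon as $y+2\ge t_0+a$. So $e$ is sparse, and therefore $\delta\in\mathcal N$. This contradicts the choice of $\delta$ and proves the first part of Theorem 3.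

**Step 6: arbitrarily patient geometric economies.** Given $k$, take $\beta\in\big(\frac k{k+1},1\big)$, and let $\mathcal N$ and $\gamma_0$ be as above for this $\beta$. The interval $\big[\frac k{k+1},\beta\big]$ has positive length and $\mathcal N$ is null, so there is $\delta>0$ in $\big[\frac k{k+1},\beta\big]\setminus\mathcal N$. Take $\gamma\in\big[\max(\gamma_0,\frac k{k+1}),1\big)$. By the computation in Section 1 all utilities lie in $\mathcal U_k\cap\mathcal U_{\mathrm M}$, and the economy has no envy-free and weakly efficient allocation. $\blacksquare$
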